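# Key and lock: a Bers slice that bumps itself

## 1. The guess "a slice never bumps itself", and two quick tests

Let $S$ be an orientable hyperbolic surface of finite type, that is, a closed oriented surface minus finitely many points, with negative Euler characteristic. Let $\bar S$ be the same surface with the opposite orientation. An element of $\pi_1(S)$ is peripheral if it is conjugate to a power of a loop around a puncture.

**Definition (the space $AH(S)$).** $AH(S)$ is the set of conjugacy classes of discrete faithful representations $\psi:\pi_1(S)\to PSL_2(\mathbb C)$ taking peripheral elements to parabolic elements. A point is written $(\Gamma,\psi)$ with $\Gamma=\psi(\pi_1(S))$, or just $\psi$. Its topology is that of algebraic convergence: $AH(S)$ is a subset of $\mathrm{Hom}(\pi_1S,PSL_2\mathbb C)/\mathrm{conj}$ with the quotient topology.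

The quotient map is open, being the quotient by a group action. So the images of a decreasing countable neighborhood base $(W_k)$ of a representation $P$ form a neighborhood base of its class. Hence $AH(S)$ is first countable. Moreover, if classes $[\rho_n]$ converge to $[P]$, then for each $k$ and all large $n$ the class $[\rho_n]$ has a representative in $W_k$, so convergent sequences of classes lift to convergent sequences of representations.

**Definition (quasi-Fuchsian space, Bers slice, b-group).** $QF(S)\subset AH(S)$ consists of the classes $\psi=H\varphi H^{-1}$, where $\varphi$ is a Fuchsian representation uniformizing a marked finite-area structure on $S$ and $H$ is a quasiconformal map of $\hat{\mathbb C}$. The two half planes become two invariant components of the domain of discontinuity, with quotients $m\in\mathcal T(S)$ and $t\in\mathcal T(\bar S)$, and the Ahlfors–Bers parametrization writes $\psi=qf(m,t)$. For $\rho=qf(m,t)$ let $\Omega_-(\rho)$ be the invariant component whose quotient is $m$ as a marked oriented surface. Fix $m_0\in\mathcal T(S)$. The Bers slice over $m_0$ is $\mathcal B(m_0)=qf(\{m_0\}\times\mathcal T(\bar S))$.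 Kleinian groups on its frontier in $AH(S)$ are the b-groups with lower conformal structure $m_0$.

In a quasi-Fuchsian group, $\psi(g)$ is parabolic exactly when $g\neq1$ is peripheral, since this holds for Fuchsian groups of finite coarea. If $\psi(g)$ is parabolic and $g$ is not peripheral, $\psi(g)$ is called an *accidental parabolic*. Then $\psi\notin QF(S)$.

**Definition (self-bumping of a slice).** $\mathcal B(m_0)$ bumps itself at a point $(\Gamma,\psi)$ of its frontier if there is a neighborhood $V$ of $(\Gamma,\psi)$ such that for any smaller neighborhood $U\subset V$ the set $U\cap\mathcal B(m_0)$ is disconnected.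

The question, posed in Ken'ichi Ohshika, "Divergence, exotic convergence and self-bumping in quasi-Fuchsian spaces", arXiv:1010.0070 (2010), is whether this can happen. The same definition with $QF(S)$ in place of the slice and $(\Gamma,\psi)\in AH(S)\setminus QF(S)$ gives self-bumping of $QF(S)$; McMullen, using a construction of Anderson–Canary, showed that there are points at which $QF(S)$ bumps itself. For slices the natural guess is still **no**: one of the two structures is frozen, and the slice is a homeomorphic copy of the cell $\mathcal T(\bar S)$.

**Test 1: the sphere with three punctures.** Here $\pi_1(S)$ is free on $a,b$ with $a,b,ab$ peripheral. Lift $\psi(a),\psi(b)$ to $A,B\in SL_2(\mathbb C)$ of trace $2$; then $\mathrm{tr}\,AB=\pm2$. If $\mathrm{tr}\,AB=2$, then $\mathrm{tr}[A,B]=4+4+4-8-2=2$, so $A$ and $B$ share an eigenvector. Being parabolic with the same fixed point, they commute, and $\psi$ is not faithful. So $\mathrm{tr}\,AB=-2$ and $\mathrm{tr}[A,B]=12+8-2=18\ne2$. The pair is irreducible and hence determined up to conjugacy by its traces. So $AH(S)$ is one point, equal to $QF(S)$ and to the only slice. The frontier is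 empty and the guess holds, vacuously.

**Test 2: does being a cell help?** The slit disc $\mathbb D\setminus[0,1)$ is homeomorphic to an open disc. At its frontier point $\frac12$ it bumps itself: inside $V=\{|z-\frac12|<\frac14\}$ every neighborhood $U$ of $\frac12$ meets the slit disc in a nonempty part above the real axis and a nonempty part below it, both relatively open. (At the frontier point $0$ it does not bump, since small round discs about $0$ meet it in connected sets.) So the intrinsic topology of $\mathcal B(m_0)$ is no evidence. What matters is how the slice sits in $AH(S)$ near a b-group.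

In fact the guess is wrong.

> **Theorem 1.** Let $S$ be the torus with $104$ punctures. There are $m_0\in\mathcal T(S)$ and a b-group $P$ on the frontier of $\mathcal B(m_0)$ at which $\mathcal B(m_0)$ bumps itself. More precisely, there is a neighborhood $V$ of $P$ such that for every neighborhood $U\subset V$ of $P$, the set $U\cap\mathcal B(m_0)$ contains infinitely many pairwise disjoint, nonempty, relatively open-and-closed subsets.

So a Bers slice can bump itself. Only this existence statement is claimed; nothing is asserted about which other surfaces have the property.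

One might try to deduce this from self-bumping of $QF(S)$, by intersecting a disconnected set $U\cap QF(S)$ with a slice. This stops at once: nothing prevents $U\cap\mathcal B(m_0)$ from lying in a single piece of $U\cap QF(S)$. One needs groups in several pieces that all have *exactly* the lower structure $m_0$. We shall build such groups by hand.

## 2. Facts on Kleinian groups and conformal maps used below

* **(F1)** (Maskit, *On boundaries of Teichmüller spaces and on Kleinian groups II*, Ann. of Math. 91 (1970)) A finitely generated Kleinian group with two invariant components is quasi-Fuchsian: it is quasiconformally conjugate to a Fuchsian group of the first kind, the two components going to the two half planes.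
* **(F2)** (Ahlfors–Bers) Normalized solutions of the Beltrami equation depend holomorphically on the coefficient. Quasiconformal maps fixing $0,1,\infty$ with dilatation $\to1$ converge uniformly to the identity.
* **(F3)** Carathéodory's kernel theorem.
* **(F4)** The topology of $\mathcal T(S)$ is given by the Teichmüller metric, and equally by algebraic convergence of the uniformizing Fuchsian representations. The map $qf$ is a homeomorphism onto $QF(S)$.
* **(F5)** The limit set of a nonelementary Kleinian group is contained in every nonempty closed invariant set, and loxodromic fixed points are dense in it.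

## 3. The coordinate $\omega=2\pi i/\lambda$ at an accidental parabolic

Write $\Pi=\pi_1(S)$, and let $P\in AH(S)$ with $P(\gamma)$ parabolic for a nonperipheral $\gamma\in\Pi$. For small $\delta>0$ let
$$V_0=\{\rho\in AH(S):|\mathrm{tr}^2\rho(\gamma)-4|<\delta\},$$
a neighborhood of $P$. If $\rho\in V_0$ and $\rho(\gamma)$ is loxodromic, let $\lambda(\rho)$ be the logarithm near $0$ of its multiplier with $\mathrm{Re}\,\lambda(\rho)>0$, and put
$$\omega(\rho)=\frac{2\pi i}{\lambda(\rho)}\in\mathbb H .$$
Since $\mathrm{tr}^2=2+2\cosh\lambda=4+\lambda^2+\cdots$, we have $\lambda^2=G(\mathrm{tr}^2\rho(\gamma))$ with $G$ analytic near $4$ and $G(4)=0$. Loxodromicity means $\lambda^2\notin(-\infty,0]$, so $\lambda$ is the principal square root of $\lambda^2$. As $\gamma$ is nonperipheral, $\rho(\gamma)$ is loxodromic for every $\rho\in QF(S)$. So $\omega$ is defined and continuous on $V_0\cap QF(S)$. When $\rho\to P$ we have $\lambda\to0$ and $|\omega|\to\infty$.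

Why $\omega$ and not $\lambda$? Compute by hand. For small $\varepsilon$ with $\mathrm{Re}\,\varepsilon>0$ put
$$\Phi(\zeta)=\frac{e^{\varepsilon\zeta}-1}{\varepsilon},\qquad \gamma_\varepsilon(z)=e^{20\varepsilon}z+\frac{e^{20\varepsilon}-1}{\varepsilon},\qquad \omega=\frac{2\pi i}{20\varepsilon}.$$
Then $\Phi(\zeta+20)=\gamma_\varepsilon(\Phi(\zeta))$, and $\Phi$ has period $2\pi i/\varepsilon=20\omega$. Hence for $k\in\mathbb Z$
$$\gamma_\varepsilon^{-k}(\Phi(\zeta))=\Phi(\zeta-20k)=\Phi(\zeta+20(\omega-k)).$$
Let $\varepsilon\to0$. Then $\Phi\to\mathrm{id}$ and $\gamma_\varepsilon\to(z\mapsto z+20)$. If $\omega-k\to\omega_\infty$, the high power $\gamma_\varepsilon^{-k}$ converges to the translation $z\mapsto z+20\,\omega_\infty$, in general in a new direction. For $\omega=n+\frac{14i}{20}$ and $k=n$ it is $z\mapsto z+14i$. So $\omega$ modulo integers records which extra translation appears in the limit.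

## 4. The extra translation must move $\Omega_-$ off itself

We work under the following assumptions, called **(H)**, which will be verified for our example in Section 8.

* $P\in AH(S)$, and $P(\gamma)(z)=z+20$ with $\gamma\in\Pi$ nonperipheral.
* $\Omega_-$ is a simply connected invariant component of $P(\Pi)$, and $\Omega_-/P(\Pi)$ is, as a marked oriented surface, $S$ with a finite-type conformal structure $m_0\in\mathcal T(S)$.
* $\Omega_-$ is the only invariant component of $P(\Pi)$.

Since $\infty$ is a parabolic fixed point, $\Omega_-\subset\mathbb C$. Let $f_0:\mathbb D\to\Omega_-$ be a Riemann map and $\varphi=f_0^{-1}Pf_0$, a Fuchsian representation of finite coarea uniformizing $m_0$. As $\Pi$ is torsion-free and $\gamma$ is not peripheral, $\varphi(\gamma)$ is hyperbolic.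

**Lemma 1.** Assume (H). Let $\rho_n\in\mathcal B(m_0)$, $\rho_n\to P$, $k_n\in\mathbb Z$, $\omega(\rho_n)-k_n\to\omega_\infty\in\mathbb C$. Then $(\Omega_-+20\,\omega_\infty)\cap\Omega_-=\emptyset$.

*Proof.* Choose representatives with $\rho_n\to P$ in $\mathrm{Hom}$.

**Step 1: the invariant components converge to $\Omega_-$, with their uniformizations.** This is where we use that the lower structure is exactly $m_0$. There is a Riemann map $f_n:\mathbb D\to\Omega_-(\rho_n)$ with $f_n\varphi(g)=\rho_n(g)f_n$ for all $g\in\Pi$. We claim $f_n\to f_0$ locally uniformly.

The map $f_n$ omits the fixed points of all $\rho_n(g)$, and three of these converge to three distinct points, so $(f_n)$ is normal. Let $f$ be a subsequential limit. Then $f\varphi(g)=P(g)f$ for all $g$. If $f$ were constant, its value would be fixed by all of $P(\Pi)$, which is impossible. So by Hurwitz $f$ is univalent. The complement of $f(\mathbb D)$ is closed and $P(\Pi)$-invariant, and it is nonempty because a disc is not conformally the sphere. By (F5) it contains the limit set. So $f(\mathbb D)$ lies in the domain of discontinuity; being connected and invariant, it lies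 in an invariant component, which is $\Omega_-$ by (H).

Let $u=f_0^{-1}f:\mathbb D\to\mathbb D$. It commutes with $\varphi(\Pi)$. If $\varphi(g)$ is hyperbolic with translation length $\ell$ and $z$ is on its axis, then in the hyperbolic distance
$$\ell\le d(u(z),\varphi(g)u(z))=d(u(z),u(\varphi(g)z))\le d(z,\varphi(g)z)=\ell .$$
Equality in Schwarz–Pick makes $u$ an automorphism. It commutes with a nonelementary group, so it fixes the attracting and repelling points of all hyperbolic elements, hence at least three boundary points, and $u=\mathrm{id}$. So $f=f_0$ for every subsequential limit.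

**Step 2: the power $\rho_n(\gamma)^{-k_n}$ converges to the translation by $20\omega_\infty$.** Lift $\rho_n(\gamma)$ to $A_n\in SL_2(\mathbb C)$ with $A_n\to\begin{pmatrix}1&20\\0&1\end{pmatrix}$, and let $X_n=\log A_n$ be the principal logarithm, so $X_n\to X=\begin{pmatrix}0&20\\0&0\end{pmatrix}$. The eigenvalues of $X_n$ are $\pm\lambda(\rho_n)/2\neq0$. So $\exp(\omega(\rho_n)X_n)$ is diagonalizable with both eigenvalues $e^{\pm\pi i}=-1$; it equals $-I$. Hence in $PSL_2(\mathbb C)$
$$\rho_n(\gamma)^{-k_n}=\exp\bigl((\omega(\rho_n)-k_n)X_n\bigr)\to\exp(\omega_\infty X)=:T,\qquad T(z)=z+20\,\omega_\infty .$$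

**Step 3: an overlap would bring an orbit of $\varphi(\gamma)$ back.** Since $\lambda(\rho_n)\to0$, we have $|\omega(\rho_n)|\to\infty$ and so $|k_n|\to\infty$. Suppose $Tf_0(z)=f_0(z')$ with $z,z'\in\mathbb D$. Then
$$f_n(\varphi(\gamma)^{-k_n}z)=\rho_n(\gamma)^{-k_n}f_n(z)\to Tf_0(z)=f_0(z').$$
Let $B$ be a disc about $z'$ with $\overline B\subset\mathbb D$. By Rouché, $f_n(B)$ contains a fixed neighborhood of $f_0(z')$ for large $n$. By injectivity of $f_n$, $\varphi(\gamma)^{-k_n}z\in B$ for large $n$. But $|k_n|\to\infty$ and $\varphi(\gamma)$ is hyperbolic, so $\varphi(\gamma)^{-k_n}z$ leaves every compact subset of $\mathbb D$. This is a contradiction. $\square$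

## 5. A straight strip gives a half plane, a key in a lock gives an island

Lemma 1 suggests a way to disconnect $U\cap\mathcal B(m_0)$: find forbidden values of $\tau=20\,\omega_\infty$, those with $(\Omega_-+\tau)\cap\Omega_-\ne\emptyset$, that separate the values of $\omega$ taken near $P$. Try first the simplest shape. Suppose that for some $\alpha<\beta$
$$\{\alpha<\mathrm{Im}\,z<\beta\}\subset\Omega_-\subset\{\alpha-1<\mathrm{Im}\,z<\beta+1\}\tag{1}$$
(at the end of Section 8 we shall see a group like this). Then every $\tau$ with $|\mathrm{Im}\,\tau|<\beta-\alpha$ is forbidden, and every $\tau$ with $\mathrm{Im}\,\tau\ge\beta-\alpha+2$ is allowed. So along the slice $\mathrm{Im}\,\omega$ is asymptotically at least $(\beta-\alpha)/20$. This is real information, but up to an undecided band the allowed region it leaves is a half plane, which is connected. Here the attempt stops: a straight strip slides freely past itself, so (1) shows no barrier between two allowed values.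

What we need is a value $\tau_0$ that is allowed, and actually realized along the slice, but surrounded by a closed curve of forbidden values. So we bend the strip. At its bottom we let it grow a T-shaped *key*: a narrow stem going down, ending in a wide head. Into its top we cut a T-shaped *lock*: a pocket, not belonging to the strip, with a narrow mouth and a wide interior. The translate of the strip by $\tau_0=14i$ has its key sitting inside the lock. A translate by a nearby $\tau$ may still be disjoint from the strip, but to move farther the key would have to cross the walls of the lock. We shall see that on the boundary of the rectangle $\{|\mathrm{Re}\,\tau|<4,\ |\mathrm{Im}\,\tau-14|<3.25\}$ every $\tau$ is forbidden.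

Since $\omega$ is compared with $\omega_\infty$ only modulo integers, this rectangle, scaled by $\frac1{20}$, gives one island for each integer $n$, and we must reach infinitely many of them. The plan is as follows. First, draw the bent strip with chains of tangent round discs (Sections 6, 7), and let reflections in these discs generate the group $P$ (Section 8). Then wind the same pattern around a logarithmic spiral to get quasi-Fuchsian groups $\rho_n\to P$ with $\omega=n+\frac{14i}{20}$ (Section 9), and push these into the slice over $m_0$ (Section 10). Finally, check the barrier (Section 11).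

## 6. Periodic chains of Jordan domains

**Definition (chain).** A chain is a sequence $(\Delta_j)_{j\in\mathbb Z}$ of closed Jordan domains in $\mathbb C$ with $\Delta_{j+N}=\Delta_j+20$ for some $N\ge3$, such that $\Delta_j\cap\Delta_{j+1}$ is a single point $t_j$ and $\Delta_j\cap\Delta_k=\emptyset$ for $|j-k|\ge2$.

For example, the discs of radius $\frac12$ about the integers form a chain with $N=20$ and $t_j=j+\frac12$. By periodicity $(\Delta_j)$ is locally finite, so the union $K=\bigcup\Delta_j$ is closed; it is connected and of bounded height. Since $\Delta_{j-1}\cap\Delta_{j+1}=\emptyset$, we have $t_{j-1}\neq t_j$. Also $t_j$ lies on the boundary of both $\Delta_j$ and $\Delta_{j+1}$: a point in the interior of one would be an isolated point of the other.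

**Lemma 2.** The components of $\partial\Delta_j\setminus\{t_{j-1},t_j\}$ can be labelled $\beta_j^+,\beta_j^-$ so that $A^\pm=\bigcup_j\overline{\beta_j^\pm}$ are $20$-periodic properly embedded lines and $\mathbb C\setminus K$ has exactly two components: $\mathrm{above}(K)$, which is the component of $\mathbb C\setminus A^+$ containing points of large positive height, and $\mathrm{below}(K)$, which is the component of $\mathbb C\setminus A^-$ containing points of large negative height.

*Proof.* **Step 1: label the arcs.** Choose crosscuts $c_j$ of $\Delta_j$ from $t_{j-1}$ to $t_j$, with interior in $\mathrm{int}\,\Delta_j$ and $c_{j+N}=c_j+20$. Then $c=\bigcup c_j$ is a properly embedded $20$-periodic line. It projects to an essential Jordan curve in the cylinder $\mathbb C/20\mathbb Z$, which separates the two ends. So $\mathbb C\setminus c$ has two components $U^\pm$, containing the points of large $\pm$height.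

Every interior point of $c_j$ is in the frontier of both $U^+$ and $U^-$. Hence $\mathrm{int}\,\Delta_j\setminus c_j$ meets both, and its two components lie in different ones. Each of these components, together with the adjacent arc of $\partial\Delta_j\setminus\{t_{j-1},t_j\}$, is connected and disjoint from $c$, because $c\cap\Delta_j=c_j$. So one arc, called $\beta_j^+$, lies in $U^+$ and the other, $\beta_j^-$, in $U^-$. The sets $A^\pm$ are properly embedded lines because $\Delta_j\cap\Delta_{j+1}=\{t_j\}$ and nonconsecutive domains are disjoint.

**Step 2: find two components of $\mathbb C\setminus K$.** Let $W^\pm$ be the components of $\mathbb C\setminus A^+$ containing the high and the low points. The set $U^-$ is connected, disjoint from $A^+\subset U^+\cup c$, and contains low points, so $U^-\subset W^-$. Each $\mathrm{int}\,\Delta_j$ is disjoint from $A^+$ and meets $U^-$, so it lies in $W^-$. Also $\beta_j^-\subset U^-\subset W^-$. Hence $W^+\cap K=\emptyset$, and since $\partial W^+=A^+\subset K$, $W^+$ is a component of $\mathbb C\setminus K$. Symmetrically, the low component $V^-$ of $\mathbb C\setminus A^-$ is a component of $\mathbb C\setminus K$.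 They differ, because their frontiers $A^+$ and $A^-$ do.

**Step 3: there are no others.** Let $O$ be any component of $\mathbb C\setminus K$. By local finiteness its frontier lies in $\bigcup\partial\Delta_j=A^+\cup A^-$. It is not contained in the discrete set $\{t_j\}$; otherwise $O$ would be open and closed in the connected set $\mathbb C\setminus\{t_j\}$ and would equal it, which is absurd. Say $p\in\partial O\cap\beta_j^+$. By Schoenflies $p$ has a small neighborhood $B$ meeting only $\Delta_j$, with $(B,B\cap\partial\Delta_j)$ homeomorphic to (disc, diameter). Then $B\setminus\Delta_j$ is connected, disjoint from $K$, and meets both $O$ and $W^+$. So $O=W^+$. If $p\in\beta_j^-$, then likewise $O=V^-$. $\square$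

**Order.** For disjoint chains write $K<K'$ if $K'\subset\mathrm{above}(K)$. Then $\mathrm{below}(K)\cup K$ is connected, disjoint from $K'$ and contains low points, so it lies in $\mathrm{below}(K')$; taking complements, $K'\cup\mathrm{above}(K')\subset\mathrm{above}(K)$. In particular $<$ is transitive. Also $K<K'$ if and only if $K\subset\mathrm{below}(K')$; the converse direction follows by symmetry. For $K<K'$ put
$$\mathrm{btw}(K,K')=\mathrm{above}(K)\cap\mathrm{below}(K').$$

**Charts.** In $\mathbb C/20\mathbb Z$ this set is the region between the disjoint essential Jordan curves $A^+(K)/20$ and $A^-(K')/20$, so its closure is a closed annulus. Upstairs this gives: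
$$\overline{\mathrm{btw}(K,K')}\cong\mathbb R\times[0,1],\quad A^+(K)\to\mathbb R\times0,\quad A^-(K')\to\mathbb R\times1,\quad +20\ \text{acts as}\ (x,t)\mapsto(x+1,t).\tag{2}$$
Such a homeomorphism preserves orientation: $A^+(K)$, directed by $+20$, has the region on its left. The region $\mathrm{btw}(K,K')$ is connected and open with frontier in $K\cup K'$, so it is a component of $\mathbb C\setminus(K\cup K')$.

## 7. The pattern of $52+52$ discs

Let $\Lambda=20\mathbb Z+14i\mathbb Z$. Consider two lattice paths in $\mathbb Z^2\subset\mathbb C$, made of unit steps and extended $20$-periodically: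

* $c_2$ (the lock): $(-10,0)\to(-3,0)\to(-3,-2)\to(-7,-2)\to(-7,-8)\to(7,-8)\to(7,-2)\to(3,-2)\to(3,0)\to(10,0)$;
* $c_1$ (the key): $(-10,-12)\to(-1,-12)\to(-1,-18)\to(-5,-18)\to(-5,-20)\to(5,-20)\to(5,-18)\to(1,-18)\to(1,-12)\to(10,-12)$.

Per period $c_2$ has $7+14+7=28$ right steps and $c_1$ has $9+10+9=28$; each has $8$ left, $8$ up and $8$ down steps. So $N_1=N_2=52$; put $N=104$. Both paths are symmetric under $x\mapsto-x$. The strip will run above $c_1$ and below $c_2$.

**Step 1: different parts of the pattern do not interfere.** We claim:
$$\begin{gathered}\text{two distinct vertices of }\textstyle\bigcup_{i,l}(c_i+14il)\text{ are at distance }1\text{ if they are}\\ \text{consecutive on the same path, and at distance}\ge\sqrt2\text{ otherwise.}\end{gathered}\tag{3}$$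
Vertices are lattice points, so it suffices to exclude distance $\le1$ for nonconsecutive ones. Within one path all straight segments have length $\ge2$, and nonadjacent segments are at distance $\ge2$ (the closest pairs are rows $0,-2$ in $c_2$, and in $c_1$ the columns $\pm1$, the ends of the two halves of row $-12$ and of row $-18$, and rows $-18,-20$). Vertices on adjacent segments, neither being the common corner, are at distance $\sqrt{p^2+q^2}\ge\sqrt2$ with $p,q\ge1$ their distances to the corner. Nonconsecutive vertices on one segment are at distance $\ge2$. For different paths: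

* $c_2\subset\{-8\le y\le0\}$ and $c_1\subset\{-20\le y\le-12\}$, so $c_i+14il$ is at distance $\ge6$ from $c_i$ for $l\ne0$.
* $c_1+14il$ and $c_2$: for $l\le0$ the first has heights $\le-12$, and for $l\ge2$ heights $\ge8$.
* $c_1+14i$ and $c_2$, modulo $20$: $c_1+14i$ consists of row $2$ ($|x|\ge1$), columns $\pm1$ from $2$ to $-4$, row $-4$ ($1\le|x|\le5$), columns $\pm5$ from $-4$ to $-6$, and row $-6$ ($|x|\le5$). And $c_2$ consists of row $0$ ($|x|\ge3$), columns $\pm3$ from $0$ to $-2$, row $-2$ ($3\le|x|\le7$), columns $\pm7$ from $-2$ to $-8$, and row $-8$ ($|x|\le7$). All mutual distances are $\ge2$. For instance, row $2$ is $2$ above row $0$; columns $\pm1$ are $2$ from columns $\pm3$ and from the rest of $c_2$ at $|x|\ge3$, and $4$ above row $-8$; rows $-4,-6$ and columns $\pm5$ lie in $|x|\le5$, $-6\le y\le-4$, which is at distance $2$ from rows $-2$ and $-8$ and from columns $\pm7$ and $\pm 3$.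

This proves (3). The last item is the key sitting in the lock.

**Step 2: the discs, the chains and their order.** Let $\mathcal F$ be the family of closed discs of radius $\frac12$ centered at the vertices of $c_1\cup c_2$, and $\widetilde{\mathcal F}=\mathcal F+\Lambda$. By (3) the discs along $c_i+14il$ form a chain of externally tangent discs; call its union $K_i+14il$. Nonconsecutive members of $\widetilde{\mathcal F}$ are at distance $\ge\sqrt2-1$. Since $K_1\subset\{y\le-11.5\}$ and $K_2\subset\{y\ge-8.5\}$, $K_1<K_2$. The half-line $\{10+iy:y\le0\}$ starts in $K_2$ and is at distance $\ge1$ from all vertices of $c_1+14i$ (row $2$ is above it, the rest has $|x|\le5$ modulo $20$), so it misses $K_1+14i$. So $K_2$, which is connected and disjoint from $K_1+14i$, meets $\mathrm{below}(K_1+14i)$ and lies in it: $K_2<K_1+14i$. Let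
$$E_-=\mathrm{btw}(K_1,K_2).$$

**Step 3: boxes in $E_-$.** For the barrier we need explicit open subsets of $E_-$. We claim that $E_-$ contains the open boxes
$$\begin{gathered}Q_r=(3.5,9)\times(-1.5,-0.5),\quad Q_l=\text{the mirror image of }Q_r\text{ in }x=0,\quad Q_b=(-9,9)\times(-11.5,-8.5),\\ Q_h=(-4.5,4.5)\times(-19.5,-18.5),\qquad Q_s=(-0.5,0.5)\times(-19.5,-11).\end{gathered}\tag{4}$$
Here $Q_h$ is in the head of the key, $Q_s$ in its stem, $Q_r$ and $Q_l$ are in the jambs beside the mouth of the lock, and $Q_b$ is below its floor. All boxes are at distance $>\frac12$ from each vertex of $c_1,c_2$. For $Q_r$ compare with row $0$, row $-2$ and column $3$ (column $7$ starts at height $-2$). For $Q_b$ the heights suffice. For $Q_h$ compare with rows $-20,-18$ and columns $\pm5$ (columns $\pm1$ lie at heights $\ge-18$). For $Q_s$ compare with columns $\pm1$ and row $-20$, the rest of $c_1$ having $|x|\ge1$. So the boxes miss $K_1\cup K_2$. It remains to see on which side they lie.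

* $Q_r$: the half-line down from $(8,-1)$ is at distance $\ge1$ from the vertices of $c_2$, so $Q_r\subset\mathrm{below}(K_2)$. The half-line up from $(8,-1)$ misses $K_1\subset\{y\le-11.5\}$, so $Q_r\subset\mathrm{above}(K_1)$. The box $Q_l$ is handled by symmetry.
* $Q_b$: it lies in the half planes $\{y>-11.5\}$, which misses $K_1$, and $\{y<-8.5\}$, which misses $K_2$.
* $Q_h\cup Q_s$ is connected. It lies below height $-8.5$, hence in $\mathrm{below}(K_2)$, and contains points of height $>-11.5$, hence lies in $\mathrm{above}(K_1)$.

## 8. Reflection groups of strip type, and the group $P$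

**Setting.** Let $\gamma$ be a parabolic or loxodromic Möbius map and $Z=\mathrm{Fix}(\gamma)$. Let $\mathcal G$ be a $\gamma$-invariant family of closed round discs in $\hat{\mathbb C}\setminus Z$, locally finite there, consisting of $N\ge3$ free $\gamma$-orbits $\gamma^{\mathbb Z}\Delta_1,\dots,\gamma^{\mathbb Z}\Delta_N$. Distinct discs are disjoint or externally tangent, and no three share a point. Put $E=\hat{\mathbb C}\setminus(Z\cup\bigcup\mathcal G)$. This set is open. It is nonempty, because a point of $\partial\Delta$ that is not a tangency point has a neighborhood meeting no other disc.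

**Definition (strip type).** A $\gamma$-invariant component $Y$ of $E$ is of strip type if the following hold.

* For each $\Delta\in\mathcal G$, $\partial Y\cap\partial\Delta$ minus the tangency points is exactly one component $\beta_\Delta$ of $\partial\Delta\setminus\{\text{tangency points}\}$, and $\beta_\Delta$ has two distinct endpoints.
* The closure of $Y$ in $\hat{\mathbb C}\setminus Z$ with the action of $\gamma$ is homeomorphic to $\mathbb R\times[0,1]$ with a translation. Each of the two boundary lines is a concatenation of closed arcs $\overline{\beta_\Delta}$, adjacent ones meeting in the tangency point of their discs.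

Put $X_Y=Y\cup\bigcup_\Delta\beta_\Delta$, the *tile*. Then $X_Y/\langle\gamma\rangle$ is a closed annulus minus $N$ boundary points. For example, let $\gamma(z)=z+20$ and let $K_2,K_1$ be the straight chains of discs of radius $\frac12$ about $\mathbb Z$ and about $\mathbb Z-is$, with $s\ge2$ an integer. By Lemma 2 and (2), $\mathrm{btw}(K_1,K_2)$ is of strip type, with $N=40$.

Let $r_\Delta$ be the reflection in $\partial\Delta$, $\mathcal W=\langle r_\Delta:\Delta\in\mathcal G\rangle$ and $R=\langle\mathcal W,\gamma\rangle$. Let $\mathcal R=\langle\gamma,r_1,\dots,r_N\mid r_j^2=1\rangle$, mapped to $R$ by $r_j\mapsto r_{\Delta_j}$, $\gamma\mapsto\gamma$. Let $\theta:\mathcal R\to\mathbb Z/2$ with $\gamma\mapsto0$, $r_j\mapsto1$, and $\Pi=\ker\theta$. Torsion elements of the free product $\mathcal R$ are conjugate to some $r_j$ and have $\theta=1$, so $\Pi$ is torsion-free. It has index $2$ in $\mathcal R$, is finitely generated, and acts by orientation-preserving maps. Note that $\Pi$ depends only on $N$. This is what will let us compare different disc patterns.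

**Lemma 3.**
(a) $\mathcal R\to R$ is an isomorphism, $R$ is discrete, and $vE\cap E=\emptyset$ for $1\ne v\in\mathcal W$.
(b) If $Y$ is of strip type, $\Omega_Y:=\bigcup_{v\in\mathcal W}vX_Y$ is a simply connected $R$-invariant component of the domain of discontinuity $\Omega(\Pi)$ of $\Pi$, and $\Omega_Y\cap E=Y$.
(c) $\Omega_Y/\Pi$ is a torus with $N$ punctures. Its peripheral elements are the conjugates of powers of $r_\Delta r_{\Delta'}$, with $\Delta,\Delta'$ adjacent along $\partial Y$, and these (if nontrivial) are parabolic.
(d) $\gamma$ is not peripheral in $\Omega_Y/\Pi$.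

*Proof.* **Step 1: ping-pong, giving (a).** Let $v=r_{\Delta^1}\cdots r_{\Delta^m}$ be reduced ($m\ge1$, $\Delta^i\ne\Delta^{i+1}$). Since $r_{\Delta^m}(\hat{\mathbb C}\setminus\mathrm{int}\,\Delta^m)=\Delta^m$ and $\Delta^{i+1}\subset\hat{\mathbb C}\setminus\mathrm{int}\,\Delta^i$, induction gives
$$v\bigl(\hat{\mathbb C}\setminus\textstyle\bigcup_\Delta\mathrm{int}\,\Delta\bigr)\subset\Delta^1.\tag{5}$$
So $vE\cap E=\emptyset$, $v\ne1$, and $\mathcal W$ is the free product of the groups $\langle r_\Delta\rangle$. As $\gamma r_\Delta\gamma^{-1}=r_{\gamma\Delta}$, every element of $R$ is $v\gamma^k$ with $v\in\mathcal W$. If $v\gamma^k=1$, then $vE=\gamma^{-k}E=E$ forces $v=1$, and then $k=0$. Now take an element of $\mathcal R$ with trivial image. It can be written $w\gamma^k$ with $w$ a word in the elements $\gamma^ar_j\gamma^{-a}$, whose squares are $1$; we may take $w$ without equal neighboring letters. Its image is $v\gamma^k$ with $v$ a word in the $r_{\gamma^a\Delta_j}$. As the orbits are free and distinct, different letters go to different discs, so this word is reduced, hence empty, and $k=0$. So $R=\mathcal W\rtimes\langle\gamma\rangle\cong\mathcal R$.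

Since $\gamma$ acts freely and properly discontinuously on $\hat{\mathbb C}\setminus Z\supset E$, there is a small disc $B\subset E$ with disjoint $\gamma^k$-translates. Let $1\ne g=v\gamma^k$. If $v\ne1$, $gB\subset vE$ misses $E\supset B$; if $v=1$, $gB=\gamma^kB$ misses $B$. So $R$ is discrete. The group generated by three of the reflections contains the free group on $r_1r_2,r_1r_3$, so $\Pi$ and $R$ are nonelementary.

**Step 2: two tiles meet only along a common arc.** We have $X_Y\subset\hat{\mathbb C}\setminus\bigcup\mathrm{int}\,\Delta$ and $X_Y\cap\Delta=\beta_\Delta$. Let $x\in vX_Y\cap X_Y$ with $v=r_{\Delta^1}v'\ne1$ reduced. By (5), $x\in\Delta^1\cap X_Y=\beta_{\Delta^1}$, so $x=r_{\Delta^1}x\in v'X_Y$. If $v'\ne1$, with first letter $\Delta^2\ne\Delta^1$, then $x\in\Delta^1\cap\Delta^2$ is a tangency point, which is not in $X_Y$. So $v=r_{\Delta^1}$, and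
$$X_Y\cap r_\Delta X_Y=\beta_\Delta,\qquad X_Y\cap vX_Y=\emptyset\ \text{ for all other }v\ne1.\tag{6}$$

**Step 3: $\Omega_Y$ is open, invariant, and contained in $\Omega(\Pi)$.** Let $p\in\beta_\Delta$. A small round disc $B'$ about $p$ meets no other disc of $\mathcal G$ and not $Z$. The set $B'\setminus\Delta$ is connected, lies in $E$ and meets $Y$, so $B'\setminus\Delta\subset Y$ and $B'\setminus\mathrm{int}\,\Delta\subset Y\cup\beta_\Delta$. Since $r_\Delta$ fixes $p$, a smaller disc $B''$ about $p$ satisfies $r_\Delta(B''\cap\Delta)\subset B'\setminus\mathrm{int}\,\Delta$. So $B''\subset(Y\cup\beta_\Delta)\cup r_\Delta(Y\cup\beta_\Delta)$. By (6), $B''$ meets only the tiles $X_Y$ and $r_\Delta X_Y$; and $Y$ meets only the tile $X_Y$. So $\Omega_Y$ is open, and every point of it has a neighborhood meeting at most two tiles. Since $\gamma vX_Y=(\gamma v\gamma^{-1})X_Y$, $\Omega_Y$ is $R$-invariant. By (5), $\Omega_Y\cap E=Y$, and $Z\cap\Omega_Y=\emptyset$ since $vX_Y\subset\Delta^1$ for $v\ne1$. So $\hat{\mathbb C}\setminus\Omega_Y$ is closed, $\Pi$-invariant and nonempty, and by (F5) it contains the limit set of $\Pi$. Thus $\Omega_Y\subset\Omega(\Pi)$.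

Tangency points are fixed by parabolic elements $r_\Delta r_{\Delta'}$, so they are not in $\Omega_Y$. Hence $\overline Y\cap\Omega_Y=X_Y$: tiles are closed in $\Omega_Y$, and they form a locally finite family.

**Step 4: $\Omega_Y$ is simply connected.** The tile $X_Y$ is $\mathbb R\times[0,1]$ minus some boundary points, so it is contractible by pushing to $\mathbb R\times\frac12$ along vertical segments. Enumerate $\mathcal W=\{v_0=1,v_1,v_2,\dots\}$ so that each $v\ne1$ is preceded by its prefix $v'$, where $v=v'r_\Delta$ is reduced. By (6), $vX_Y$ meets $uX_Y$, $u\ne v$, only if $u=vr_{\Delta'}$ for some $\Delta'$. Then either $u=v'$, or $u$ has prefix $v$ and comes later. So each new tile meets the union of the previous ones exactly in the open boundary arc $v\beta_\Delta$. This arc has a collar in the new tile and a collar in $v'X_Y$, which we may choose to meet no other boundary arc; by (6) the collars are then open in the respective unions. Tiles and arcs are contractible, so van Kampen shows inductively that the finite unions of initial segments are connected and simply connected. A compact subset of $\Omega_Y$ meets only finitely many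 tiles, so $\Omega_Y$ is connected and simply connected.

**Step 5: the quotient is the double of an annulus.** $\Pi$ is torsion-free and discrete, so it acts freely on $\Omega(\Pi)$. Send $x=vy$ ($v\in\mathcal W$, $y\in X_Y$) to the class of $y$ in copy number $\theta(v)$ of $X_Y/\langle\gamma\rangle$, the two copies being glued along the $N$ boundary arcs. By (6) this is well defined: if $vy=uy'$ with $u\ne v$, then $u=vr_\Delta$ and $y=y'\in\beta_\Delta$. It is $\Pi$-invariant: if $g=w\gamma^k$ with $\theta(w)=0$, then $gvy=(w\gamma^kv\gamma^{-k})\gamma^ky$. If $vy$ and $uy'$ have the same image, we may choose $v,u$ with $\theta(v)=\theta(u)$ and then $y'=\gamma^ky$, so $uy'=(u\gamma^kv^{-1})vy$ is a $\Pi$-translate of $vy$. As tiles are closed and locally finite, $\Omega_Y/\Pi$ is homeomorphic to the double of $X_Y/\langle\gamma\rangle$ along its $N$ arcs: a torus minus $N$ points. And $\pi_1(\Omega_Y/\Pi)=\Pi$.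

**Step 6: the ends are cusps, giving (c).** Let $x=\Delta\cap\Delta'$ be a tangency point with $\overline{\beta_\Delta},\overline{\beta_{\Delta'}}$ adjacent at $x$. Near $x$ there are no other discs. Move $x$ to $\infty$ so that $\hat{\mathbb C}\setminus(\Delta\cup\Delta')$ becomes $\{0<\mathrm{Im}<1\}$. For large $M$ the regions $\{\pm\mathrm{Re}>M,\ 0<\mathrm{Im}<1\}$ lie in $E$. The arc $\beta_\Delta$ has two distinct endpoints, so it approaches $x$ from one side only, say $\mathrm{Re}\to+\infty$, and then $\{\mathrm{Re}>M,\ 0<\mathrm{Im}<1\}\subset Y$. The other region is not in $Y$, because $\partial Y$ contains only one arc of $\partial\Delta$. So, near $x$, the closure of $Y$ is the closed half-strip together with $x$. The group generated by $r_\Delta,r_{\Delta'}$ moves the half-strip over all of $\{\mathrm{Re}>M\}$, and $r_\Delta r_{\Delta'}$ is translation by $\pm2i$. For $M$ large the half-strip embeds in $X_Y/\langle\gamma\rangle$, so the corresponding end of the double is $\{\mathrm{Re}>M\}/\langle z\mapsto z+2i\rangle$. This is a conformal punctured disc whose loop represents the parabolic $r_\Delta r_{\Delta'}\ne1$. This proves (c).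

**Step 7: $\Omega_Y$ is a whole component of $\Omega(\Pi)$, which completes (b).** Let $O\supset\Omega_Y$ be the component of $\Omega(\Pi)$. It is $\Pi$-invariant and hyperbolic. Suppose $O\ne\Omega_Y$. Then some sequence in $\Omega_Y$ converges to a point $y\in O\setminus\Omega_Y$. Its image in $O/\Pi$ converges to $\bar y\notin\Omega_Y/\Pi$, so it leaves every compact subset of $\Omega_Y/\Pi$, and after passing to a subsequence it tends to a puncture of $\Omega_Y/\Pi$. The cusp loops through these points have hyperbolic length $\to0$ in $\Omega_Y/\Pi$, hence, by Schwarz–Pick, in $O/\Pi$. So eventually they lie in an embedded disc about $\bar y$, and lift to closed loops in $O$. But they lift to paths from a point $x'$ to $gx'\ne x'$, with $g$ conjugate to $(r_\Delta r_{\Delta'})^{\pm1}$. This is a contradiction, so $\Omega_Y=O$.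

**Step 8: (d).** Under $\mathcal R\to\mathbb Z$, $\gamma\mapsto1$, $r_j\mapsto0$, peripheral elements map to $0$ by (c), and $\gamma$ does not. $\square$

**The group $P$.** Apply Lemma 3 to $\gamma_\infty(z)=z+20$, $Z=\{\infty\}$, $\mathcal G=\mathcal F$ and $Y=E_-$. The region $E_-$ is of strip type by Lemma 2 and (2): discs of $K_1$ contribute $\beta^+$, discs of $K_2$ contribute $\beta^-$. Let $P:\Pi\to PSL_2(\mathbb C)$ be the resulting discrete faithful representation, $\Omega_-:=\Omega_{E_-}\supset E_-$ and $S:=\Omega_-/P(\Pi)$. So $\pi_1(S)=\Pi$, and $S$ is a torus with $104$ punctures. Let $m_0\in\mathcal T(S)$ be its conformal structure with the identity marking. By Lemma 3(c), $P\in AH(S)$. By Lemma 3(d), the nonperipheral $\gamma$ is parabolic in $P$; so it is an accidental parabolic and $P\notin QF(S)$.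

**$P$ satisfies (H).** Only the last condition remains:
$$\Omega_-\ \text{is the only invariant component of}\ P(\Pi).\tag{7}$$
Otherwise (F1) gives a quasiconformal conjugacy to a finitely generated Fuchsian group of the first kind, taking $\Omega_-$ to a half plane. It takes $P(\gamma)$ to a parabolic element, which is peripheral in the quotient of the half plane. So $\gamma$ would be peripheral in $\Omega_-/P(\Pi)=S$, contradicting Lemma 3(d).

**The straight strip.** For the straight chains above, the same argument gives (H), on a torus with $40$ punctures. There $Y\supset\{-s+\frac12<\mathrm{Im}\,z<-\frac12\}$, and by (5) $\Omega_Y\subset Y\cup\bigcup\mathcal G\subset\{-s-\frac12\le\mathrm{Im}\,z\le\frac12\}$; being open, $\Omega_Y$ lies in the open strip. This is (1) with $\alpha=-s+\frac12$, $\beta=-\frac12$.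

## 9. Quasi-Fuchsian groups with the key in the lock

**Step 1: the twisted plane.** We replace $z\mapsto z+20$ by a loxodromic map for which $\omega=n+\frac{14i}{20}$. For large $n\in\mathbb N$ let
$$\varepsilon_n=\frac{2\pi i}{20n+14i},\quad\lambda_n=20\varepsilon_n,\quad\Phi_n(\zeta)=\frac{e^{\varepsilon_n\zeta}-1}{\varepsilon_n},\quad\gamma_n(z)=e^{\lambda_n}z+\frac{e^{\lambda_n}-1}{\varepsilon_n}.$$
Then $\mathrm{Re}\,\lambda_n>0$, $\Phi_n(\zeta+20)=\gamma_n(\Phi_n(\zeta))$, $\Phi_n\to\mathrm{id}$ locally uniformly and $\gamma_n\to\gamma_\infty$. The fixed points of $\gamma_n$ form $Z_n=\{\infty,-1/\varepsilon_n\}$. The map $\Phi_n:\mathbb C\to\mathbb C\setminus\{-1/\varepsilon_n\}$ is a universal covering with deck group generated by $\zeta\mapsto\zeta+20n+14i$. Note that $20$ and $20n+14i$ generate $\Lambda$: a set periodic under $20$ feels the deck generator as $+14i$. On any fixed compact set $\Phi_n$ is injective for large $n$, since $|20n+14i|\to\infty$, and by Rouché there are inverse branches $\Psi_n\to\mathrm{id}$ uniformly on compact sets.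

**Step 2: round discs that close up under $\gamma_n$.** Let $a_0,\dots,a_{N_i}=a_0+20$ be the consecutive vertices of $c_i$ over one period. We want centers $a_j^n\to a_j$ with $a_0^n=a_0$, $a_{N_i}^n=\gamma_n(a_0)$, such that, with radii $\frac12$ for $j<N_i$ and $\frac12|e^{\lambda_n}|$ for $j=N_i$, consecutive discs are externally tangent. This means $\sum_j\ell_je^{i\theta_j}=\gamma_n(a_0)-a_0\to20$ with $\ell_j=1$ for $j<N_i-1$ and $\ell_{N_i-1}=\frac12(1+|e^{\lambda_n}|)\to1$. The derivative of the sum in $\theta_j$ is $i\ell_je^{i\theta_j}$. The path has horizontal and vertical edges, so $(\theta_j)\mapsto\sum\ell_je^{i\theta_j}$ is a submersion at the original angles, and the implicit function theorem gives the centers for large $n$. As $\gamma_n$ is a similarity with factor $|e^{\lambda_n}|$, the $N_i$-th disc is the $\gamma_n$-image of the $0$-th. Let $\mathcal F_n$ be the family of all $\gamma_n^k$-images of the discs with $0\le j<N_i$ of both chains, indexed like $\mathcal F$. For large $n$ the base discs avoid $Z_n$, so $\mathcal F_n$ is locally finite in $\hat{\mathbb C}\setminus Z_n$.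

**Step 3: lifting gives chains in the same order as before.** For large $n$ each base disc has a lift under $\Phi_n$, by $\Psi_n$, close to the corresponding disc of $\mathcal F$. The full preimage $\widetilde{\mathcal F}_n$ of $\mathcal F_n$ consists of the $\Lambda$-translates of these lifts: the $20k$-translates lift the $\gamma_n^k$-images, and the rest are deck translates. Modulo $\Lambda$ there are finitely many lifts, and they converge to those of $\widetilde{\mathcal F}$. So, uniformly, each member of $\widetilde{\mathcal F}_n$ is close to the corresponding member of $\widetilde{\mathcal F}$. Hence for large $n$ nonconsecutive members are disjoint. Consecutive ones meet in exactly one point, since up to $\Lambda$-translation they lie in a fixed compact set on which $\Phi_n$ is injective, and their images are externally tangent. So $\widetilde{\mathcal F}_n$ is a union of chains (of closed Jordan domains, no longer round), with unions $K_i^n+14il$. As in Section 7, $K_1^n<K_2^n$ by heights, and $K_2^n<K_1^n+14i$ because for large $n$ the half-line $\{10+iy:y\le0\}$ starts in $K_2^n$ and misses $K_1^n+14i$. So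
$$\cdots<K_1^n<K_2^n<K_1^n+14i<K_2^n+14i<\cdots.\tag{8}$$

**Step 4: $(\gamma_n,\mathcal F_n)$ is as in the Setting of Section 8.** Two lifts of one disc differ by a deck transformation, that is, by $l(20n+14i)$, so two different ones lie in different chains. If two distinct discs of $\mathcal F_n$ meet at a point, they have lifts meeting there, and these are consecutive in one chain. If they met at two points, we could use the same lift of the first disc for both; then the lift of the second, lying in the same chain, is the same too, and two consecutive lifts would meet in two points, which is impossible. So they meet in one point, and they are $\gamma_n^k$-images of consecutive base discs, hence externally tangent. No three share a point, since no three lifts are pairwise consecutive. Consecutive lifts have distinct images, as they lie in one chain. If $\gamma_n^k$ takes one disc to another, base lifts $\widetilde\Delta,\widetilde\Delta'$ satisfy $\widetilde\Delta+20k=\widetilde\Delta'+l(20n+14i)$; distinct members of $\widetilde{\mathcal F}_n$ being distinct sets, this forces $\widetilde\Delta=\widetilde\Delta'$, $l=0$ and $k=0$. So there are $N=104$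 distinct free $\gamma_n$-orbits.

**Step 5: two regions of strip type.** Here the key in the lock produces a second region. Put $\widetilde E_-^n=\mathrm{btw}(K_1^n,K_2^n)$ and $\widetilde E_+^n=\mathrm{btw}(K_2^n,K_1^n+14i)$. Both are invariant under $+20$, and by (8) they are components of $\mathbb C\setminus\bigcup\widetilde{\mathcal F}_n$. By (8), together with their boundary lines they are disjoint from their translates by $14il$, $l\neq0$. For instance, the closure of $\widetilde E_-^n+14i$ lies in $K_1^n+14i$ and $\mathrm{above}(K_1^n+14i)$, hence in $\mathrm{above}(K_2^n)$, while the closure of $\widetilde E_-^n$ lies in $\mathrm{below}(K_2^n)\cup K_2^n$. Since the deck transformation $+l(20n+14i)$ has the same effect on these sets as $+14il$, $\Phi_n$ is injective on the closures of $\widetilde E_\pm^n$. Let $E_\pm^n=\Phi_n(\widetilde E_\pm^n)$.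

The preimage of $E_\pm^n$ is $\bigcup_l(\widetilde E_\pm^n+14il)$, a union of components of $\mathbb C\setminus\bigcup\widetilde{\mathcal F}_n$. So $E_\pm^n$ is connected, and open and closed in $\hat{\mathbb C}\setminus(Z_n\cup\bigcup\mathcal F_n)$; thus $E_+^n,E_-^n$ are two distinct components of this set. The closures of the sets $\widetilde E_\pm^n+14il$ are disjoint and locally finite, so each is relatively open in their union, which is the full preimage of the closure of $E_\pm^n$ in $\hat{\mathbb C}\setminus Z_n$. Hence $\Phi_n$ maps the closure of $\widetilde E_\pm^n$ homeomorphically to the closure of $E_\pm^n$ in $\hat{\mathbb C}\setminus Z_n$, and the chart (2) carries over. Each disc $\Delta$ of chain 1 has exactly one lift in $K_1^n$. Among the translates $\widetilde E_-^n+14il$ only $\widetilde E_-^n$ has boundary points in $K_1^n$, and they form $A^+(K_1^n)$. So $\partial E_-^n\cap\partial\Delta$ minus the tangency points is the image of $\beta^+$. In the same way the boundary of $E_-^n$ contains exactly the arcs $\beta^-$ of the discs of chain 2, and $E_+^n$ has the opposite arcs. So $E_\pm^n$ are both of strip type.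

**Step 6: the groups are quasi-Fuchsian.** Lemma 3 gives discrete faithful $\rho_n:\Pi\to PSL_2\mathbb C$ with invariant components $\Omega_\pm^n=\Omega_{E_\pm^n}$. These are distinct, since they meet $E$ (the complement of discs and fixed points) in $E_\pm^n$. By (F1), $\rho_n(\Pi)$ is quasi-Fuchsian.

**Step 7: the marking is the right one.** We need $\Omega_-^n/\rho_n(\Pi)$ to be a point of $\mathcal T(S)$ with its marking by $\Pi$. Use the charts (2) for $\overline{E_-}$ and for $\overline{\widetilde E_-^n}\cong\overline{E_-^n}$ (via $\Phi_n$). The correspondence of arcs $\beta_\Delta\leftrightarrow\beta_{\Delta^n}$ preserves the order along each boundary line and commutes with the translations. So there are increasing homeomorphisms $h_0,h_1:\mathbb R\to\mathbb R$ commuting with $x\mapsto x+1$ that realize it on $\mathbb R\times0$ and $\mathbb R\times1$. Then $(x,t)\mapsto((1-t)h_0(x)+th_1(x),t)$ yields an orientation-preserving homeomorphism $h:X_{E_-}\to X_{E_-^n}$ conjugating $\gamma_\infty$ to $\gamma_n$ and matching corresponding arcs. For $v\in\mathcal W$ let $v^n$ be the corresponding element of the $n$-th group. By (6), tiles meet only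 along arcs fixed pointwise by the corresponding reflection, so $vx\mapsto v^nh(x)$ is a well-defined equivariant homeomorphism $\Omega_-\to\Omega_-^n$. It is orientation-preserving, because it is so on each tile ($v$ and $v^n$ preserve or reverse orientation together). So $\Omega_-^n/\rho_n(\Pi)$ with its marking is a point $m_n\in\mathcal T(S)$, peripheral elements go to parabolics by Lemma 3(c), and $\rho_n=qf(m_n,t_n)$ for some $t_n\in\mathcal T(\bar S)$.

**Step 8: convergence.** As $\gamma_n\to\gamma_\infty$ and $r_{\Delta^n}\to r_\Delta$ for each disc, $\rho_n\to P$. The multiplier of $\rho_n(\gamma)$ is $e^{\lambda_n}$, and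
$$\frac{2\pi i}{\lambda_n}=n+\frac{14i}{20}.\tag{9}$$

The groups $\rho_n$ are not yet in $\mathcal B(m_0)$, as $m_n$ may differ from $m_0$.

## 10. Moving the lower structures to $m_0$

**Lemma 4.** $m_n\to m_0$ in $\mathcal T(S)$.

*Proof.* The point $\infty$ is fixed by $P(\gamma)$ and $\rho_n(\gamma)$, so $\Omega_-,\Omega_-^n\subset\mathbb C$. We show that $\Omega_-^n\to\Omega_-$ in the sense of Carathéodory.

**Step 1: compact parts of the strip persist.** We claim:
$$\text{if }C\subset E_-\text{ is compact, then }C\subset\widetilde E_-^n\text{ and }C\subset E_-^n\text{ for large }n.\tag{10}$$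
Let $y\in E_-$. There are paths from $y$ to $+i\infty$ missing $K_1$ and to $-i\infty$ missing $K_2$, vertical outside a compact set; they have positive distance from $K_1$, $K_2$ respectively. The same paths, together with a small disc about $y$, miss $K_1^n$, respectively $K_2^n$, for large $n$. So the small disc lies in $\widetilde E_-^n$. Cover $C$ by finitely many such discs. For the second statement apply the first to a compact neighborhood $C'\subset E_-$ of $C$: for large $n$, $\Psi_n(C)\subset C'\subset\widetilde E_-^n$, so $C\subset E_-^n$.

**Step 2: every compact subset of $\Omega_-$ lies in $\Omega_-^n$ for large $n$.** It suffices that each $x\in\Omega_-$ has a neighborhood contained in $\Omega_-^n$ for all large $n$. Write $x=vy$, $v\in\mathcal W$, $y\in X_{E_-}$. Since $v^n\to v$ and $v^n\Omega_-^n=\Omega_-^n$, it suffices to treat $y$.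

If $y\in E_-$, use (10). Let $y\in\beta_\Delta$. Choose an open round disc $B'$ about $y$ whose closure meets only $\Delta$ among the discs of $\widetilde{\mathcal F}$. For large $n$, $\Psi_n(B')$ meets only $\widetilde\Delta^n$ among the members of $\widetilde{\mathcal F}_n$, where $\widetilde\Delta^n$ is the lift of $\Delta^n$ close to $\Delta$. As $\Phi_n^{-1}(B')$ is the union of the deck translates of $\Psi_n(B')$, $B'$ meets only $\Delta^n$ among the discs of $\mathcal F_n$. The set $B'\setminus\Delta^n$, a difference of round discs, is connected. It misses $Z_n$ and $\bigcup\mathcal F_n$ for large $n$, and contains a fixed point $q\in B'\setminus\Delta\subset E_-$, which lies in $E_-^n$ by (10). So $B'\setminus\Delta^n\subset E_-^n$. Then $B'\cap\partial\Delta^n$ consists of frontier points of $E_-^n$ that are not tangency points, so $B'\setminus\mathrm{int}\,\Delta^n\subset X_{E_-^n}$. Choose a disc $B\subset B'$ about $y$ with $r_\Delta(\overline B)\subset B'$. For large $n$, $r_{\Delta^n}(B\cap\Delta^n)\subset B'\setminus\mathrm{int}\,\Delta^n$, so $B\subset X_{E_-^n}\cup r_{\Delta^n}X_{E_-^n}\subset\Omega_-^n$.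

**Step 3: every neighborhood of every $z\in\partial\Omega_-$ meets the complement of $\Omega_-^n$ for large $n$.** The set $\partial\Omega_-$ lies in the limit set of $P(\Pi)$, where fixed points of loxodromic $P(g)$ are dense by (F5). They are limits of fixed points of $\rho_n(g)$, which are not in $\Omega_-^n$.

**Step 4: the uniformizations converge.** Fix $z_0\in E_-$, normalize $f_0(0)=z_0$, $f_0'(0)>0$, and for large $n$ let $f_n:\mathbb D\to\Omega_-^n$ be the Riemann map with $f_n(0)=z_0$, $f_n'(0)>0$. By Step 2 the kernel of every subsequence of $(\Omega_-^n,z_0)$ contains $\Omega_-$. If it were larger, it would contain a point of $\partial\Omega_-$, contradicting Step 3. So by (F3) $f_n\to f_0$ and $f_n^{-1}\to f_0^{-1}$ locally uniformly. Hence $f_n^{-1}\rho_n(g)f_n\to f_0^{-1}P(g)f_0=\varphi(g)$ near $0$, for each $g\in\Pi$. So the Fuchsian representations uniformizing $m_n$ converge to $\varphi$, and (F4) gives $m_n\to m_0$. $\square$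

**Lemma 5.** $\rho_n':=qf(m_0,t_n)\in\mathcal B(m_0)$ satisfies $\rho_n'\to P$ and $\omega(\rho_n')-n\to\frac{14i}{20}$.

Convergence $\rho_n'\to P$ alone would not control $\omega(\rho_n')-n$, since $\omega$ blows up at $P$. Schwarz–Pick will control it.

*Proof.* **Step 1: a holomorphic family joining $\rho_n$ to $\rho_n'$.** By Lemma 4 there is a quasiconformal map from $m_n$ to $m_0$ in the marking class whose Beltrami coefficient has norm $\kappa_n\to0$. If $\kappa_n=0$, then $\rho_n'=\rho_n$ and (9) applies, so let $\kappa_n>0$. Lift the coefficient to $\Omega_-^n$ and extend it by $0$ to a $\rho_n$-invariant $\nu_n$ on $\hat{\mathbb C}$ with $\|\nu_n\|_\infty=\kappa_n$. For $t\in\mathbb D$ let $H_t$ be the solution fixing $0,1,\infty$ with coefficient $t\nu_n/\kappa_n$, and $\rho_{n,t}=H_t\rho_nH_t^{-1}$. Then $\rho_{n,0}=\rho_n$, and $\rho_{n,\kappa_n}=qf(m_0,t_n)$ as classes, since the upper structure is untouched. By (F2) $H_{\kappa_n}\to\mathrm{id}$ uniformly as $n\to\infty$, so $\rho_n'\to P$.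

**Step 2: $\omega$ moves by a hyperbolic contraction.** All $\rho_{n,t}$ are quasi-Fuchsian, and they depend holomorphically on $t$ by (F2). So the multiplier of modulus $>1$ of $\rho_{n,t}(\gamma)$ is holomorphic in $t$, and it has a holomorphic logarithm $\lambda_t$ on $\mathbb D$ with $\lambda_0=\lambda_n$ and $\mathrm{Re}\,\lambda_t>0$. Then $t\mapsto2\pi i/\lambda_t$ is a holomorphic map $\mathbb D\to\mathbb H$. By Schwarz–Pick the hyperbolic distance between $2\pi i/\lambda_0=n+\frac{14i}{20}$ and $2\pi i/\lambda_{\kappa_n}$ is at most $d_{\mathbb D}(0,\kappa_n)\to0$. Subtracting $n$ is an isometry of $\mathbb H$, so $2\pi i/\lambda_{\kappa_n}-n\to\frac{14i}{20}$. In particular $\lambda_{\kappa_n}\to0$, so $\lambda_{\kappa_n}=\lambda(\rho_n')$ for large $n$. $\square$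

So $P\in\overline{\mathcal B(m_0)}\setminus QF(S)$. Thus $P$ is on the frontier of $\mathcal B(m_0)$, i.e. it is a b-group with lower conformal structure $m_0$.

## 11. The walls of the lock and the splitting of $U\cap\mathcal B(m_0)$

Let $D=\{\tau\in\mathbb C:|\mathrm{Re}\,\tau|<4,\ |\mathrm{Im}\,\tau-14|<3.25\}$.

**Lemma 6.** If $\tau\in\partial D$, then $(E_-+\tau)\cap E_-\ne\emptyset$, hence $(\Omega_-+\tau)\cap\Omega_-\ne\emptyset$.

*Proof.* Write $\tau=a+i(14+b)$. Then
$$Q_h+\tau=(a-4.5,a+4.5)\times(b-5.5,b-4.5),\qquad Q_s+\tau=(a-0.5,a+0.5)\times(b-5.5,b+3).$$

* Pulling the key up, $b=3.25$, $|a|\le4$: $Q_h+\tau$ has heights $(-2.25,-1.25)$, which overlap $(-1.5,-0.5)$. If $a\ge0$, its $x$-range meets $(3.5,9)$, as $a+4.5>3.5$ and $a-4.5<9$; so the head hits the jamb $Q_r$. If $a\le0$ it meets $Q_l$.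
* Pushing it down, $b=-3.25$, $|a|\le4$: $Q_h+\tau$ has heights $(-8.75,-7.75)$, which overlap $(-11.5,-8.5)$, and its $x$-range meets $(-9,9)$. So the head meets $Q_b$.
* Moving it sideways, $a=4$, $|b|\le3.25$: $Q_s+\tau$ has $x$-range $(3.5,4.5)\subset(3.5,9)$, and its height range has lower end $\le-2.25$ and upper end $\ge-0.25$. So the stem meets $Q_r$. If $a=-4$ it meets $Q_l$.

By (4) all boxes lie in $E_-\subset\Omega_-$. $\square$

**Proof of Theorem 1.** Let $D'=\frac1{20}D$. Then $\overline{D'}\subset\mathbb H$ and $\frac{14i}{20}\in D'$. The sets $\overline{D'}+k$, $k\in\mathbb Z$, are pairwise disjoint, since $D'$ has width $0.4$.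

**Step 1: a neighborhood on which $\omega$ avoids the barrier.** We claim that there is a neighborhood $V\subset V_0$ of $P$ with $\omega(\rho)\notin\partial D'+\mathbb Z$ for all $\rho\in V\cap\mathcal B(m_0)$. Otherwise, by first countability, there are $\rho_n\in V_0\cap\mathcal B(m_0)$ with $\rho_n\to P$, and $k_n\in\mathbb Z$ with $\omega(\rho_n)-k_n\in\partial D'$. As $\partial D'$ is compact, after passing to a subsequence $\omega(\rho_n)-k_n\to\omega_\infty\in\partial D'$. By Lemma 1, whose assumptions (H) hold by Section 8, $(\Omega_-+20\,\omega_\infty)\cap\Omega_-=\emptyset$. But $20\,\omega_\infty\in\partial D$, contradicting Lemma 6.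

**Step 2: the open-and-closed pieces.** Let $U\subset V$ be any neighborhood of $P$. On $U\cap\mathcal B(m_0)$ the function $\omega$ is continuous and avoids $\partial D'+\mathbb Z$. So for each $n\in\mathbb Z$ the set
$$\{\rho\in U\cap\mathcal B(m_0):\omega(\rho)\in D'+n\}=\{\rho\in U\cap\mathcal B(m_0):\omega(\rho)\in\overline{D'}+n\}$$
is relatively open and closed in $U\cap\mathcal B(m_0)$. These sets are pairwise disjoint. By Lemma 5, $\rho_n'\to P$ and $\omega(\rho_n')-n\to\frac{14i}{20}\in D'$, so the $n$-th set contains $\rho_n'$ for all large $n$. Hence $U\cap\mathcal B(m_0)$ has infinitely many pairwise disjoint, nonempty, relatively open-and-closed subsets; in particular it is disconnected. So the Bers slice $\mathcal B(m_0)$ bumps itself at the b-group $P$. $\blacksquare$
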